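\title{Sets of uniqueness for Bergman spaces concentrate at a boundary point}

\begin{abstract}
Let $S$ be a sequence in the unit disc, without accumulation points in the disc, such that the only function in the Bergman space $A^2$ vanishing on $S$ is zero. We show that $S$ has a subsequence with the same property that converges to a single point of the unit circle. The difficulty is that a union of two zero sets of $A^2$ need not be a zero set. We prove that being a zero set is nevertheless a local property along the circle, by gluing logarithms of functions with an almost analytic partition of unity. The result holds for all standard weighted Bergman spaces and growth spaces, and the possible limit points form an arbitrary nonempty closed subset of the circle.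
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $\mathbb D$ be the open unit disc, $\mathbb T$ the unit circle, and $A$ the area measure on $\mathbb D$ normalized by $A(\mathbb D)=1$. The Bergman space $A^2$ consists of the analytic functions $f$ on $\mathbb D$ with $\int_{\mathbb D}|f|^2\,dA<\infty$.

Throughout, $S=\{z_n\}$ is a finite or infinite sequence in $\mathbb D$ in which each point is repeated only finitely often. Subsequences, unions and inclusions refer to index sets, so multiplicities are counted; for $V\subset\mathbb C$, $S\cap V$ is the subsequence of the terms that lie in $V$, and $\sum_{a\in S}$ runs over all terms. We call $S$ \emph{discrete} if it has no accumulation point in $\mathbb D$, that is, if every compact subset of $\mathbb D$ contains only finitely many terms. An analytic function $f$ \emph{vanishes on $S$} if it has a zero of multiplicity at least $k$ at each point that is repeated $k$ times in $S$. It \emph{vanishes exactly on $S$} if these multiplicities are exactly $k$ and $f$ has no other zero in $\mathbb D$.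

Let $\mathcal B$ be a space of analytic functions on $\mathbb D$. The sequence $S$ is a \emph{zero set} for $\mathcal B$ if some $f\in\mathcal B$ vanishes exactly on $S$. It is a \emph{uniqueness set} for $\mathcal B$ if $f=0$ is the only function in $\mathcal B$ that vanishes on $S$, and a \emph{nonuniqueness set} otherwise. A discrete uniqueness set has too many points near $\mathbb T$, and one may ask where on $\mathbb T$ the excess is located. We say that $\mathcal B$ has \emph{property} (C) if it can always be found at a single point:
\begin{quote}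
(C)\quad every discrete uniqueness set $S$ for $\mathcal B$ has a subsequence that converges to some point $w\in\mathbb T$ and is itself a uniqueness set for $\mathcal B$.
\end{quote}
Discreteness cannot be dropped: $\{1/n\}_{n\ge2}$ is a uniqueness set for every $\mathcal B$ by the identity theorem, and all its infinite subsequences converge to $0$.

The space $H^\infty$ of bounded analytic functions shows what to expect. A discrete $S$ is a nonuniqueness set for $H^\infty$ exactly when the Blaschke sum $\sum_{a\in S}(1-|a|)$ is finite. Suppose that the sum diverges, and write $D(w,\varepsilon)$ for the open disc with center $w$ and radius $\varepsilon$. \emph{First step:} if every $w\in\mathbb T$ were the center of a disc $V_w$ with $\sum_{a\in S\cap V_w}(1-|a|)<\infty$, finitely many of these discs would cover $\mathbb T$, hence all but finitely many terms of $S$, and the full sum would converge. So there is a $w$ such that the sum over $S\cap D(w,\frac1k)$ diverges for every $k$. \emph{Second step:} choose pairwise disjoint finite blocks $F_k\subset S\cap D(w,\frac1k)$, each with Blaschke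 sum at least $1$. Their union converges to $w$ and has infinite Blaschke sum.

The second step has a soft substitute that uses only normal families (Section~\ref{sec:diagonal}). In the first step we joined finitely many zero sets $S\cap V_w$ into one. A general theorem establishes (C) for a class of Banach spaces of analytic functions on $\mathbb D$ that contains the Dirichlet space $\{f:\int_{\mathbb D}|f'|^2\,dA<\infty\}$, and one of its hypotheses is that finite unions of zero sets are zero sets. This hypothesis fails for $A^2$. The natural candidate for a function vanishing on $S_1\cup S_2$ is a product $f_1f_2$, which the Cauchy--Schwarz inequality places only in $L^1(dA)$, and in fact unions of zero sets of $A^2$ need not be zero sets. The question whether $A^2$ has property (C) comes from Hartz and Richter \cite{HR}.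

The failure of the union property might suggest a negative answer: a sequence could be harmless near each boundary point and yet too large as a whole. On the other hand, the condition $\int|f|^2\,dA<\infty$ can be tested separately near each boundary point, and the zero sets to be joined are not arbitrary: they are pieces of one sequence, cut out by discs along the circle. The second consideration wins.

\subsection{Results}

\begin{theorem}\label{thm:A}
The Bergman space $A^2$ has property \emph{(C)}.
\end{theorem}

The proof works in a larger family of spaces. For $0<p<\infty$ and $\alpha>-1$ put $dA_\alpha=(1-|z|^2)^\alpha\,dA$ and let $A^p_\alpha$ be the space of analytic $f$ with $\int_{\mathbb D}|f|^p\,dA_\alpha<\infty$; thus $A^2=A^2_0$. For $\gamma>0$ let $A^{-\gamma}$ be the space of analytic $f$ with $\|f\|_{-\gamma}=\sup_{z\in\mathbb D}(1-|z|^2)^\gamma|f(z)|<\infty$, and let $A^{-\infty}=\bigcup_{\gamma>0}A^{-\gamma}$.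

\begin{theorem}\label{thm:B}
Let $X$ be one of the spaces $A^p_\alpha$ $(0<p<\infty$, $\alpha>-1)$, $A^{-\gamma}$ $(\gamma>0)$, or $A^{-\infty}$. For a discrete sequence $S$ let $U_X(S)$ be the set of $w\in\mathbb T$ such that $S\cap V$ is a uniqueness set for $X$ for every neighborhood $V$ of $w$.
\begin{enumerate}
\item[(1)] $S$ is a uniqueness set for $X$ if and only if $U_X(S)\ne\emptyset$. Equivalently, $S$ is a zero set for $X$ if and only if every $w\in\mathbb T$ has a neighborhood $V$ such that $S\cap V$ is a zero set for $X$.
\item[(2)] $U_X(S)$ is closed and equals the set of limits of those convergent subsequences of $S$ that are uniqueness sets for $X$. In particular, $X$ has property \emph{(C)}.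
\item[(3)] Every nonempty closed set $E\subset\mathbb T$ equals $U_X(S)$ for some discrete uniqueness set $S$ for $X$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:A} is the case $p=2$, $\alpha=0$ of part (2). We prove Theorem~\ref{thm:B} for all the spaces at once; a reader interested only in $A^2$ may fix these values throughout.

\subsection{Outline of the proof}

The core is part (1). Section~\ref{sec:criterion} converts the statement that $S$ is a zero set into a size condition on a real function $\kappa_S+\operatorname{Re}g$. Here $\kappa_S\ge0$ is an explicit sum of bumps, one for each point of $S$, and $g$ is an analytic function at our disposal. Given such functions $g_1,\dots,g_m$ for the pieces $S_1,\dots,S_m$ of $S$, multiplying the corresponding functions amounts to \emph{adding} the $g_j$, which adds the growth rates. In Section~\ref{sec:local} we instead \emph{average} them, with weights $\chi_j$ that form a partition of unity on $\mathbb T$. An average is bounded by the maximum, and the size condition is stable under maxima. The average $\sum_j\chi_jg_j$ is not analytic,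 but it differs from an analytic function by a bounded amount; the reason is an exact balance between the growth $|g_j(z)|=O\big((1-|z|)^{-1}\big)$ and the failure of analyticity of the weights, which can be made $O(1-|z|)$. Section~\ref{sec:diagonal} contains the diagonal argument and Section~\ref{sec:proof} the proof of Theorem~\ref{thm:B}.

The letter $C$ denotes finite constants, independent of the point $z\in\mathbb D$, that may change from line to line. From now on $X$ is one of the spaces in Theorem~\ref{thm:B}, and zero sets and uniqueness sets are those of $X$.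

\section{The spaces in terms of $\log|f|$}\label{sec:spaces}

Membership in $X$ is a condition on $\log|f|$ that makes sense for functions which are not logarithms of moduli of analytic functions. Call a Borel function $u:\mathbb D\to[-\infty,\infty)$ \emph{admissible} (for $X$) if
\begin{itemize}
\item $\int_{\mathbb D}e^{pu}\,dA_\alpha<\infty$, when $X=A^p_\alpha$;
\item $u(z)\le\gamma\log\frac1{1-|z|^2}+C$ on $\mathbb D$ for some $C$, when $X=A^{-\gamma}$;
\item $u$ is admissible for $A^{-\gamma}$ for some $\gamma>0$, when $X=A^{-\infty}$.
\end{itemize}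
By definition, an analytic $f$ belongs to $X$ if and only if $\log|f|$ is admissible. Apart from Lemma~\ref{lem:division}, the proof uses only the following properties of $X$.

\begin{lemma}\label{lem:spaces}
\begin{enumerate}
\item[(a)] If $u_1,\dots,u_m$ are admissible and the Borel function $u$ satisfies $u\le C+\max(0,u_1,\dots,u_m)$, then $u$ is admissible.
\item[(b)] For each $f\in X$ there are $C,N\ge0$ with $|f(z)|\le C(1-|z|)^{-N}$.
\item[(c)] $X$ is the union of sets $\mathcal K_1\subset\mathcal K_2\subset\cdots$ such that every sequence in $\mathcal K_k$ has a subsequence converging locally uniformly to an element of $\mathcal K_k$.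
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $A^p_\alpha$, $e^{pu}\le e^{pC}\big(1+\sum_je^{pu_j}\big)$, and $dA_\alpha$ is a finite measure because $\alpha>-1$. For $A^{-\gamma}$, each of $0,u_1,\dots,u_m$ is at most $\gamma\log\frac1{1-|z|^2}+C$. For $A^{-\infty}$, if $u_j$ is admissible for $A^{-\gamma_j}$, then all $u_j$ are admissible for $A^{-\gamma}$ with $\gamma=\max_j\gamma_j$.

(b) Only $A^p_\alpha$ needs an argument. The disc $D=D(z,\frac12(1-|z|))$ has $A(D)=\frac14(1-|z|)^2$, and $\frac12(1-|z|)\le1-|w|^2\le3(1-|z|)$ for $w\in D$. Since $|f|^p$ is subharmonic,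
\begin{equation}\label{eq:point}
|f(z)|^p\le\frac4{(1-|z|)^2}\int_D|f|^p\,dA\le\frac{C_\alpha}{(1-|z|)^{2+\alpha}}\int_{\mathbb D}|f|^p\,dA_\alpha .
\end{equation}

(c) Let $\mathcal K_k$ be defined by $\int|f|^p\,dA_\alpha\le k$ for $A^p_\alpha$, by $\|f\|_{-\gamma}\le k$ for $A^{-\gamma}$, and by $\|f\|_{-k}\le k$ for $A^{-\infty}$. In the last case the sets increase and exhaust $A^{-\infty}$ because $\|f\|_{-k}\le\|f\|_{-\gamma}$ for $k\ge\gamma$. Each $\mathcal K_k$ is locally uniformly bounded (for $A^p_\alpha$ by \eqref{eq:point}), so Montel's theorem gives locally uniformly convergent subsequences. The limit stays in $\mathcal K_k$, by Fatou's lemma for $A^p_\alpha$ and by passing to the limit pointwise in the other cases.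
\end{proof}

By (a), $X$ contains the bounded analytic functions and is closed under multiplication by them. Multiplying by a polynomial with prescribed zeros, we obtain the following facts, of which the first is immediate from the definitions.

\begin{lemma}\label{lem:finite}
A subsequence of a nonuniqueness set is a nonuniqueness set. Adding finitely many terms to a nonuniqueness set gives a nonuniqueness set, and adding finitely many terms to a zero set gives a zero set. Finite sequences are zero sets.
\end{lemma}

\section{A criterion for zero sets}\label{sec:criterion}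

To localize, we want to factor a function $f\in X$ into a canonical product, built from its zeros, and a zero-free factor $e^g$. The modulus of a product is awkward: it vanishes on the zeros, and it has no monotonicity when zeros are removed. The aim of this section is to replace it by $e^{\kappa_S}$, where $\kappa_S$ is nonnegative, finite, and additive in $S$.

\subsection{Jensen's formula over the area}

For $a\in\mathbb D$ let $\varphi_a(z)=\frac{a-z}{1-\bar az}$. This is an automorphism of $\mathbb D$ that is its own inverse and exchanges $0$ and $a$, and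
\begin{equation}\label{eq:mobius}
|\varphi_a(z)|=|\varphi_z(a)|,\qquad 1-|\varphi_a(z)|^2=\frac{(1-|a|^2)(1-|z|^2)}{|1-\bar az|^2},\qquad |\varphi_a'(z)|=\frac{1-|a|^2}{|1-\bar az|^2}.
\end{equation}
For $0\le x\le1$ put $\ell(x)=xe^{\frac12(1-x^2)}$. From $\log y+1-y=-\sum_{n\ge2}(1-y)^n/n\le-\frac12(1-y)^2$ for $0<y\le1$, applied with $y=x^2$, we get
\begin{equation}\label{eq:ell}
-\log\ell(x)\ge\tfrac14(1-x^2)^2,\qquad\text{in particular}\quad 0\le\ell(x)\le1 .
\end{equation}

\begin{lemma}\label{lem:jensen}
Let $F$ be analytic in $\mathbb D$ with $F(0)\ne0$ and $\log^+|F|\in L^1(dA)$, and let $Z$ be its zero sequence. Then $\log|F|\in L^1(dA)$ and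
\[
\log|F(0)|-\sum_{a\in Z}\log\ell(|a|)=\int_{\mathbb D}\log|F|\,dA .
\]
In particular $\sum_{a\in Z}(1-|a|)^2<\infty$.
\end{lemma}

\begin{proof}
Jensen's formula states that for $0<r<1$
\[
\log|F(0)|+\sum_{a\in Z,\ |a|<r}\log\frac r{|a|}=\frac1{2\pi}\int_0^{2\pi}\log|F(re^{i\theta})|\,d\theta .
\]
The circular means of $\log|F|$ are therefore at least $\log|F(0)|$, so the mean of $\log^-|F|$ is at most the mean of $\log^+|F|$ minus $\log|F(0)|$. As $dA=2r\,dr\,\frac{d\theta}{2\pi}$, this gives $\log|F|\in L^1(dA)$. Integrate Jensen's formula against $2r\,dr$ over $(0,1)$. The terms of the sum are nonnegative and may be integrated one by one, and integration by parts gives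
\[
\int_{|a|}^1\log\frac r{|a|}\,2r\,dr=\log\frac1{|a|}-\int_{|a|}^1r\,dr=\log\frac1{|a|}-\tfrac12(1-|a|^2)=-\log\ell(|a|).
\]
The last claim follows from \eqref{eq:ell} and $1-|a|\le1-|a|^2$.
\end{proof}

So a zero at $a$ lowers $|F(0)|$, relative to the geometric mean of $|F|$ over the disc, by the factor $\ell(|a|)$. Moving the base point from $0$ to $z$ leads to
\[
L_a(z)=\ell(|\varphi_a(z)|)\in[0,1].
\]

\subsection{Canonical products}

Lemma~\ref{lem:jensen} gives summability of $(1-|a|)^2$, not of $1-|a|$, so Blaschke products need not converge and we use Weierstrass factors of genus one. For $a\in\mathbb D\setminus\{0\}$ put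
\[
t_a(z)=1-\bar a\varphi_a(z)=\frac{1-|a|^2}{1-\bar az},\qquad E_a=(1-t_a)e^{t_a},\qquad \kappa_a(z)=\frac{|z|^2}2\,\frac{(1-|a|^2)^2}{|1-\bar az|^2}.
\]
The function $E_a$ has a simple zero at $a$ and no other zero. The function $\kappa_a\ge0$ is a bump: $\kappa_a(a)=\frac12|a|^2$, while $\kappa_a(z)\le(1-|a|^2)^2/(2\delta^2)$ where $|1-\bar az|\ge\delta$. It measures the discrepancy between the analytic factor $E_a$ and the factor $L_a$ produced by Jensen's formula.

\begin{lemma}\label{lem:factor}
For $a\in\mathbb D\setminus\{0\}$, $|E_a|=\ell(|a|)\,L_a\,e^{\kappa_a}$ on $\mathbb D$.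
\end{lemma}

\begin{proof}
We have $2\operatorname{Re}(1-\bar az)=|1-\bar az|^2+1-|a|^2|z|^2$ and $1-|a|^2|z|^2=(1-|z|^2)+|z|^2(1-|a|^2)$. Hence, by \eqref{eq:mobius},
\begin{align*}
\operatorname{Re}t_a(z)&=\frac{(1-|a|^2)\operatorname{Re}(1-\bar az)}{|1-\bar az|^2}
=\tfrac12(1-|a|^2)+\tfrac12\frac{(1-|a|^2)(1-|z|^2)}{|1-\bar az|^2}+\kappa_a(z)\\
&=\tfrac12(1-|a|^2)+\tfrac12\big(1-|\varphi_a(z)|^2\big)+\kappa_a(z).
\end{align*}
Insert this in $|E_a|=|a|\,|\varphi_a|\,e^{\operatorname{Re}t_a}$.
\end{proof}

Let $S\subset\mathbb D\setminus\{0\}$ satisfy $\sum_{a\in S}(1-|a|)^2<\infty$, so that also $\sum_{a\in S}(1-|a|^2)^2<\infty$. The series $1-(1-t)e^t=\sum_{n\ge2}\big(\frac1{(n-1)!}-\frac1{n!}\big)t^n$ has positive coefficients with sum $1$, so $|1-(1-t)e^t|\le|t|^2$ for $|t|\le1$. Since $|t_a(z)|\le\frac{1-|a|^2}{1-|z|}$, the product $E_S=\prod_{a\in S}E_a$ converges locally uniformly and vanishes exactly on $S$. Since $\kappa_a(z)\le\frac12\big(\frac{1-|a|^2}{1-|z|}\big)^2$, the series $\kappa_S=\sum_{a\in S}\kappa_a$ converges locally uniformly to a continuous function. The products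 $L_S=\prod_{a\in S}L_a$ and $c_S=\prod_{a\in S}\ell(|a|)$ have factors in $[0,1]$, and $c_S>0$ because $E_a(0)=\ell(|a|)^2$ and $E_S(0)\ne0$. Lemma~\ref{lem:factor} gives
\begin{equation}\label{eq:product}
|E_S|=c_S\,L_S\,e^{\kappa_S},\qquad 0<c_S\le1,\qquad 0\le L_S\le1 .
\end{equation}
Thus $|E_S|\le e^{\kappa_S}$, and the question is how much is lost by discarding $L_S$. The answer is nothing, as far as membership in $X$ is concerned. For $A^p_\alpha$ this rests on the boundedness of an averaging operator.

\subsection{An averaging operator}

For Borel $u\ge0$ on $\mathbb D$ let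
\[
Bu(z)=\int_{\mathbb D}u\circ\varphi_z\,dA=\int_{\mathbb D}\frac{(1-|z|^2)^2}{|1-\bar wz|^4}\,u(w)\,dA(w),
\]
where the second form comes from the change of variables with Jacobian $|\varphi_z'|^2$. We recall two standard tools.

\emph{Schur's test.} Let $\mu$ be a $\sigma$-finite measure, $K\ge0$ a measurable kernel, $1<s<\infty$, $s'=s/(s-1)$. If a measurable $h>0$ satisfies $\int K(z,w)h(w)^{s'}d\mu(w)\le Ch(z)^{s'}$ and $\int K(z,w)h(z)^s\,d\mu(z)\le Ch(w)^s$, then the integral operator with kernel $K$ is bounded on $L^s(\mu)$. (Apply H\"older's inequality to $Ku=K^{1/s'}h\cdot K^{1/s}h^{-1}u$, raise to the power $s$, and integrate in $z$.)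

\emph{The Forelli--Rudin estimate.} For $\tau>-1$ and $c>0$,
\begin{equation}\label{eq:FR}
\int_{\mathbb D}\frac{(1-|w|^2)^\tau}{|1-\bar wz|^{2+\tau+c}}\,dA(w)\le C(1-|z|^2)^{-c}.
\end{equation}
Indeed, put $2\lambda=2+\tau+c$, expand $(1-\bar wz)^{-\lambda}=\sum_n\frac{\Gamma(n+\lambda)}{n!\,\Gamma(\lambda)}\bar w^nz^n$, and use orthogonality on circles and $\int_0^1x^n(1-x)^\tau dx=\frac{n!\,\Gamma(\tau+1)}{\Gamma(n+\tau+2)}$. The integral equals
\begin{equation}\label{eq:series}
\frac{\Gamma(\tau+1)}{\Gamma(\lambda)^2}\sum_{n\ge0}\frac{\Gamma(n+\lambda)^2}{n!\,\Gamma(n+\tau+2)}\,|z|^{2n}.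
\end{equation}
By Stirling's formula the coefficients are comparable to $(n+1)^{2\lambda-\tau-3}=(n+1)^{c-1}$, and so are the coefficients $\frac{\Gamma(n+c)}{n!\,\Gamma(c)}$ of $(1-|z|^2)^{-c}$.

\begin{lemma}\label{lem:B}
If $\alpha>-1$ and $\max(1,\alpha+1)<s<\infty$, then $B$ is bounded on $L^s(dA_\alpha)$.
\end{lemma}

\begin{proof}
With respect to $dA_\alpha$ the kernel of $B$ is $K(z,w)=(1-|z|^2)^2(1-|w|^2)^{-\alpha}|1-\bar wz|^{-4}$. Take $h(w)=(1-|w|^2)^{-\varepsilon}$ with
\[
\frac{\max(\alpha,0)}s<\varepsilon<\min\Big(1-\frac1s,\ \frac{3+\alpha}s\Big).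
\]
Such an $\varepsilon$ exists because $\max(\alpha,0)<s-1$ by the hypothesis on $s$, and $\max(\alpha,0)<3+\alpha$. (For $\alpha=0$, $s=2$ one may take $\varepsilon=\frac14$.) By \eqref{eq:FR} with $\tau=-\varepsilon s'>-1$ and $c=2+\varepsilon s'$,
\[
\int K(z,w)h(w)^{s'}dA_\alpha(w)=(1-|z|^2)^2\int\frac{(1-|w|^2)^{-\varepsilon s'}}{|1-\bar wz|^4}\,dA(w)\le C(1-|z|^2)^{-\varepsilon s'}.
\]
By \eqref{eq:FR} with $\tau=2+\alpha-\varepsilon s>-1$ and $c=\varepsilon s-\alpha>0$,
\[
\int K(z,w)h(z)^s\,dA_\alpha(z)=(1-|w|^2)^{-\alpha}\int\frac{(1-|z|^2)^{2+\alpha-\varepsilon s}}{|1-\bar wz|^4}\,dA(z)\le C(1-|w|^2)^{-\varepsilon s}.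
\]
Schur's test applies.
\end{proof}

The exponent $s=1$ is not allowed for $\alpha=0$: by \eqref{eq:series} with $\tau=\lambda=2$, $\int(1-|z|^2)^2|1-\bar wz|^{-4}\,dA(z)=\sum_n\frac{2(n+1)}{(n+2)(n+3)}|w|^{2n}$, which is unbounded as $|w|\to1$. This is why, in the next proof, $B$ is applied to $|f|^q$ with $q<p$ and not to $|f|^p$.

\subsection{The criterion}

\begin{lemma}\label{lem:division}
Let $f\in X$ with $f(0)\ne0$, and let $Z$ be its zero sequence. Then $\sum_{a\in Z}(1-|a|)^2<\infty$, and $f=E_Ze^g$ with $g$ analytic in $\mathbb D$ and $\kappa_Z+\operatorname{Re}g$ admissible.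
\end{lemma}

\begin{proof}
Fix $z$ with $f(z)\ne0$ and let $F=f\circ\varphi_z$, so that $F(0)=f(z)$. By Lemma~\ref{lem:spaces}(b) and $1-|\varphi_z(w)|^2\ge\frac14(1-|z|^2)(1-|w|^2)$ we have $\log^+|F(w)|\le C_z+N\log\frac1{1-|w|^2}$, and
\begin{equation}\label{eq:logint}
\int_{\mathbb D}\log\frac1{1-|w|^2}\,dA(w)=\int_0^1\log\frac1{1-x}\,dx=1 .
\end{equation}
So Lemma~\ref{lem:jensen} applies to $F$. For $z=0$ it gives the summability claim. Then $f/E_Z$ is analytic and zero-free in $\mathbb D$, hence equal to $e^g$. For general $z$, the zeros of $F$ are the points $\varphi_z(a)$, $a\in Z$, with multiplicity, and $\ell(|\varphi_z(a)|)=L_a(z)$ by \eqref{eq:mobius}. Therefore $\log|f(z)|-\log L_Z(z)=\int\log|F|\,dA$. By \eqref{eq:product}, $|f|=c_ZL_Ze^u$ with $u=\kappa_Z+\operatorname{Re}g$, so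
\begin{equation}\label{eq:key}
u(z)+\log c_Z=\int_{\mathbb D}\log|f\circ\varphi_z|\,dA\qquad(z\in\mathbb D,\ f(z)\neq0).
\end{equation}

Let $X=A^p_\alpha$. Choose $q\in(0,p)$ so small that $s=p/q>\max(1,\alpha+1)$; for $A^2$ take $q=1$. Jensen's inequality for the probability measure $A$ gives $\int\log|F|\,dA=\frac1q\int\log|F|^q\,dA\le\frac1q\log B(|f|^q)(z)$. Hence $e^{pu}\le c_Z^{-p}\,B(|f|^q)^s$ outside the countable set of zeros of $f$, and Lemma~\ref{lem:B} gives $\int e^{pu}\,dA_\alpha\le C\int|f|^{qs}\,dA_\alpha=C\int|f|^p\,dA_\alpha<\infty$.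

Let $X=A^{-\gamma}$. By \eqref{eq:mobius},
\[
\log|f(\varphi_z(w))|\le\log\|f\|_{-\gamma}+\gamma\log\frac1{1-|z|^2}+\gamma\log\frac1{1-|w|^2}+2\gamma\log|1-\bar zw| .
\]
The last term is harmonic in $w$ and vanishes at $w=0$, so its integral is $0$. With \eqref{eq:logint} and \eqref{eq:key} we get $u(z)\le\gamma\log\frac1{1-|z|^2}+\gamma+\log\|f\|_{-\gamma}-\log c_Z$ off the zeros of $f$, and everywhere by continuity of $u$. The case $X=A^{-\infty}$ follows, since $f\in A^{-\gamma}$ for some $\gamma$.
\end{proof}

\begin{proposition}[cf.\ Horowitz; Luecking]\label{prop:criterion}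
For a discrete sequence $S\subset\mathbb D\setminus\{0\}$ the following are equivalent:
\begin{enumerate}
\item[(a)] $S$ is a nonuniqueness set for $X$;
\item[(b)] $\sum_{a\in S}(1-|a|)^2<\infty$, and $\kappa_S+\operatorname{Re}g$ is admissible for some analytic $g$ on $\mathbb D$;
\item[(c)] $S$ is a zero set for $X$.
\end{enumerate}
Conditions \emph{(a)} and \emph{(c)} are equivalent for every discrete sequence $S\subset\mathbb D$.
\end{proposition}

\begin{proof}
(a)$\Rightarrow$(b). Let $0\ne f\in X$ vanish on $S$, and let $k$ be the order of $f$ at $0$. The function $f/z^k$ is bounded on $|z|\le\frac12$ and at most $2^k|f|$ in modulus elsewhere, so it lies in $X$ by Lemma~\ref{lem:spaces}(a); it still vanishes on $S$ because $0\notin S$. So we may assume $f(0)\ne0$. The zero sequence $Z$ of $f$ contains $S$ with multiplicities. Take $g$ from Lemma~\ref{lem:division}. Since every $\kappa_a$ is nonnegative, $\kappa_S+\operatorname{Re}g\le\kappa_Z+\operatorname{Re}g$, and (b) follows.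

(b)$\Rightarrow$(c). By \eqref{eq:product}, $\log|E_Se^g|\le\kappa_S+\operatorname{Re}g$. So $E_Se^g\in X$, and it vanishes exactly on $S$.

(c)$\Rightarrow$(a). A function vanishing exactly on a sequence is not identically zero.

If $0$ occurs in a discrete nonuniqueness set $S$, delete these finitely many terms. By Lemma~\ref{lem:finite} the remainder is a nonuniqueness set, hence a zero set, and then so is $S$.
\end{proof}

\section{Localization along the circle}\label{sec:local}

\begin{proposition}\label{prop:local}
Let $S$ be discrete, and suppose that every $w\in\mathbb T$ has a neighborhood $V$ such that $S\cap V$ is a nonuniqueness set for $X$. Then $S$ is a nonuniqueness set for $X$.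
\end{proposition}

In terms of Proposition~\ref{prop:criterion}(b), we are given functions $g_j$ that compensate $\kappa_{S_j}$ for pieces $S_j$ of $S$, and we need one analytic $g$ that behaves like $g_j$ near the arc belonging to $S_j$. The criterion controls only $\operatorname{Re}g_j$, and only from above. When $g_j$ is multiplied by a complex weight, $\operatorname{Im}g_j$ enters the real part of the product, so we first need a bound for $|g_j|$.

\subsection{The size of the exponent}

\begin{lemma}\label{lem:growth}
If $g$ is analytic in $\mathbb D$ and $\operatorname{Re}g(z)\le M+N\log\frac1{1-|z|}$ with constants $M,N\ge0$, then $|g(z)|\le C/(1-|z|)$. In particular this bound holds if $\kappa+\operatorname{Re}g$ is admissible for some Borel function $\kappa\ge0$.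
\end{lemma}

For $N=0$ this is the standard bound for functions with positive real part, and $g=-\frac{1+z}{1-z}$ shows that it is sharp. For $N>0$, the Borel--Carath\'eodory inequality on the disc of radius $\frac12(1+|z|)$ gives only $|g(z)|\le\frac C{1-|z|}\big(1+\log\frac1{1-|z|}\big)$. We cannot afford the logarithm: it would leave in the gluing an error of order $\log\frac1{1-|z|}$, which is the size of a change of $\gamma$ or $\alpha$. To reduce to $N=0$ we need a harmonic majorant of $\log\frac1{1-|z|}$. There is none on $\mathbb D$, since the circular means are unbounded, but there is one on each disc tangent to $\mathbb T$ from inside.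

\begin{proof}
We use the Herglotz representation: if $G$ is analytic in $\mathbb D$ with $\operatorname{Re}G\ge0$, then $G(\omega)=i\operatorname{Im}G(0)+\int_{\mathbb T}\frac{\xi+\omega}{\xi-\omega}\,d\mu(\xi)$ for a positive measure $\mu$ of mass $\operatorname{Re}G(0)$. Consequently
\begin{equation}\label{eq:herglotz}
|G(\omega)|\le|\operatorname{Im}G(0)|+\operatorname{Re}G(0)\,\frac{1+|\omega|}{1-|\omega|}.
\end{equation}
Let $\zeta\in\mathbb T$ and $D_\zeta=D(\zeta/2,\frac12)=\{w:|w|^2<\operatorname{Re}(\bar\zeta w)\}$. For $w\in D_\zeta$,
\[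
|1-\bar\zeta w|^2=1-2\operatorname{Re}(\bar\zeta w)+|w|^2<1-|w|^2\le2(1-|w|),
\]
that is, $\log\frac1{1-|w|}\le\log2+2\log\frac1{|1-\bar\zeta w|}$. Hence
\[
G(w)=M+N\log2+2N\operatorname{Log}\frac1{1-\bar\zeta w}-g(w),
\]
with the principal logarithm (note $\operatorname{Re}(1-\bar\zeta w)>0$), is analytic with $\operatorname{Re}G\ge0$ on $D_\zeta$. Apply \eqref{eq:herglotz} in the variable $\omega=2w-\zeta$. For $w=r\zeta$ with $\frac12\le r<1$ we have $|\omega|=2r-1$ and $\frac{1+|\omega|}{1-|\omega|}=\frac r{1-r}$, so $|G(r\zeta)|\le2|G(\zeta/2)|/(1-r)$. Moreover $|G(\zeta/2)|\le M+3N\log2+\max_{|w|=1/2}|g|$, a bound independent of $\zeta$. Therefore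
\[
|g(r\zeta)|\le|G(r\zeta)|+M+N\log2+2N\log\frac1{1-r}\le\frac C{1-r}
\]
uniformly in $\zeta$. On $|z|\le\frac12$ the function $g$ is bounded.

If $\kappa+\operatorname{Re}g$ is admissible and $\kappa\ge0$, then $\operatorname{Re}g$ is admissible, that is, $e^g\in X$, and Lemma~\ref{lem:spaces}(b) gives the hypothesis.
\end{proof}

\subsection{A model case: two sequences on a diameter}\label{sec:model}

Let $S_+\subset(0,1)$ and $S_-\subset(-1,0)$ be discrete zero sets. We show by hand that $S=S_+\cup S_-$ is a zero set. Proposition~\ref{prop:criterion} provides analytic $g_\pm$ such that $u_\pm=\kappa_{S_\pm}+\operatorname{Re}g_\pm$ are admissible, and $|g_\pm(z)|\le C/(1-|z|)$ by Lemma~\ref{lem:growth}. The product $E_{S_+}e^{g_+}\cdot E_{S_-}e^{g_-}$ corresponds to the choice $g=g_++g_-$, for which $\kappa_S+\operatorname{Re}g=u_++u_-$, and admissibility is not known to pass to this sum. Instead, write $z=re^{i\theta}$ and use the weights $\chi(\theta)=\frac12(1+\cos\theta)$ and $1-\chi(\theta)=\chi(\theta+\pi)$.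

\emph{The bumps are local.} For $0\le t<1$ we have $|1+te^{i\theta}|^2\ge\chi(\theta)$: if $\cos\theta\ge0$ the left side is at least $1$, and otherwise it is at least $\sin^2\theta=(1-\cos\theta)(1+\cos\theta)\ge1+\cos\theta$. For $a\in S_-$ we have $1-\bar az=1+|a|re^{i\theta}$, so $\chi(\theta)\kappa_a(z)\le\frac12(1-|a|^2)^2$. Replacing $\theta$ by $\theta+\pi$, we get $(1-\chi(\theta))\kappa_a(z)\le\frac12(1-|a|^2)^2$ for $a\in S_+$. Summing over $a$,
\[
\kappa_S=\chi\kappa_{S_+}+(1-\chi)\kappa_{S_-}+\big[(1-\chi)\kappa_{S_+}+\chi\kappa_{S_-}\big]\le\chi\kappa_{S_+}+(1-\chi)\kappa_{S_-}+C .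
\]

\emph{The average of the exponents is nearly analytic.} The weight $\chi$ extends analytically to $\mathbb D\setminus\{0\}$ as $\widetilde\chi(z)=\frac12+\frac14(z+z^{-1})$, and
\[
\widetilde\chi(re^{i\theta})-\chi(\theta)=\frac{(1-r)^2}{4r}\cos\theta-i\,\frac{1-r^2}{4r}\sin\theta,
\]
which has modulus at most $\frac{1-r}{4r}\big((1-r)+(1+r)\big)\le1-r$ for $\frac12\le r<1$. The function $g_-+\widetilde\chi\,(g_+-g_-)$ has at most a simple pole at $0$, with residue $\rho=\frac14(g_+(0)-g_-(0))$. So $g=g_-+\widetilde\chi\,(g_+-g_-)-\rho/z$ is analytic in $\mathbb D$, and for $\frac12\le r<1$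
\[
\big|g-\chi g_+-(1-\chi)g_-\big|\le(1-r)\,|g_+-g_-|+2|\rho|\le C .
\]

\emph{Conclusion.} On $\frac12\le|z|<1$ we get $\kappa_S+\operatorname{Re}g\le\chi u_++(1-\chi)u_-+C\le\max(u_+,u_-)+C$, and on $|z|\le\frac12$ the left side is bounded. By Lemma~\ref{lem:spaces}(a) it is admissible, and $S$ is a zero set.

Here $\chi$ vanishes at a single point, which suffices because $S_-$ approaches that point along a radius. In general the part of $S$ that $g_j$ does not account for accumulates on a whole arc, so the weight must vanish on an arc and cannot extend analytically across a neighborhood of $\mathbb T$. We replace $\widetilde\chi$ by an almost analytic extension, and the removal of the pole by the solution of a $\bar\partial$-equation.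

\subsection{Multiplication by a smooth function of the argument}

\begin{lemma}\label{lem:glue}
Let $\chi$ be a $C^\infty$, $2\pi$-periodic function on $\mathbb R$, and let $g$ be analytic in $\mathbb D$ with $|g(z)|\le C/(1-|z|)$. Then there is an analytic function $g^*$ in $\mathbb D$ such that $g^*(re^{i\theta})-\chi(\theta)g(re^{i\theta})$ is bounded on $\frac34\le r<1$.
\end{lemma}

In polar coordinates $\partial_{\bar z}=\frac12e^{i\theta}\big(\partial_r+\frac ir\partial_\theta\big)$. The extension of $\chi$ that is constant along radii has $\partial_{\bar z}\chi=\frac i{2r}e^{i\theta}\chi'(\theta)$, which does not decay at $\mathbb T$; then $\partial_{\bar z}(\chi g)$ is bounded only by $C/(1-|z|)$, a function that is not integrable on $\mathbb D$. One order must be gained. Locally $\theta-i\log r=-i\log z$ is an analytic coordinate, so if $\chi$ were analytic its extension would be $\chi(\theta-i\log r)$. We keep the first two terms of the Taylor expansion of this expression.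

\begin{proof}
Let $\eta\in C^\infty[0,1]$ with $\eta=0$ on $[0,\frac12]$ and $\eta=1$ on $[\frac34,1]$, and put
\[
\widetilde\chi(re^{i\theta})=\eta(r)\big[\chi(\theta)-i(\log r)\chi'(\theta)\big],
\]
a $C^\infty$ function on $\mathbb D$. For $\frac34\le r<1$ we have $|\log r|\le\frac{1-r}r\le\frac43(1-r)$, so $|\widetilde\chi(re^{i\theta})-\chi(\theta)|\le C(1-r)$, and
\[
\partial_{\bar z}\widetilde\chi=\frac{e^{i\theta}}2\Big(-\frac{i\chi'}r+\frac{i\chi'}r+\frac{\log r}r\,\chi''\Big)=\frac{e^{i\theta}\log r}{2r}\,\chi''(\theta).
\]
On $|z|\le\frac34$ the function $\partial_{\bar z}\widetilde\chi$ is bounded and $1-|z|\ge\frac14$. Hence $|\partial_{\bar z}\widetilde\chi|\le C(1-|z|)$ on $\mathbb D$, and $F=\partial_{\bar z}(\widetilde\chi g)=g\,\partial_{\bar z}\widetilde\chi$ is $C^\infty$ and bounded on $\mathbb D$. Consider its Cauchy transform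
\[
H(z)=\int_{\mathbb D}\frac{F(\zeta)}{z-\zeta}\,dA(\zeta).
\]
Since $\mathbb D\subset D(z,2)$ for $z\in\mathbb D$, polar coordinates about $z$ give $|H(z)|\le4\sup|F|$. Recall that the Cauchy transform of a function $\Phi\in C_c^\infty(\mathbb C)$ is smooth and has $\partial_{\bar z}$-derivative $\Phi$ (the Cauchy--Pompeiu formula; the factor $1/\pi$ is contained in $dA$). Given $z_0\in\mathbb D$, choose $\psi\in C_c^\infty(\mathbb D)$ equal to $1$ near $z_0$. The transform of $\psi F$ is smooth with $\partial_{\bar z}$-derivative $F$ near $z_0$, and the transform of $(1-\psi)F$ is analytic near $z_0$. So $H$ is smooth and $\partial_{\bar z}H=F$ in $\mathbb D$, and $g^*=\widetilde\chi g-H$ is analytic. For $\frac34\le r<1$,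
\[
|g^*-\chi g|\le|\widetilde\chi-\chi|\,|g|+|H|\le C(1-r)\cdot\frac C{1-r}+4\sup|F| .\qedhere
\]
\end{proof}

\subsection{Proof of Proposition~\ref{prop:local}}

\begin{proof}
By Lemma~\ref{lem:finite} we may delete the terms of $S$ equal to $0$, and we may shrink the neighborhoods to open discs $V_w$ centered at $w$.

\emph{Covering.} Since $\mathbb T$ is compact, finitely many of the discs, say $V_1,\dots,V_m$, cover it. Put $S_j=S\cap V_j$. Choose $C^\infty$ functions $\chi_j:\mathbb T\to[0,1]$ with $\sum_j\chi_j=1$ and $K_j=\operatorname{supp}\chi_j\subset V_j$, and write $\chi_j(\theta)$ for $\chi_j(e^{i\theta})$. By Proposition~\ref{prop:criterion}, $\sum_{a\in S_j}(1-|a|)^2<\infty$ and there are analytic $g_j$ such that $u_j=\kappa_{S_j}+\operatorname{Re}g_j$ is admissible. The set $\overline{\mathbb D}\setminus\bigcup_jV_j$ is a compact subset of $\mathbb D$, so it contains finitely many terms of the discrete sequence $S$. Hence $\sum_{a\in S}(1-|a|)^2<\infty$, and $\kappa_S$ is defined.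

\emph{The bumps are local.} Let $Q_j=\{r\xi:0\le r\le1,\ \xi\in K_j\}$. If $a\in\overline{\mathbb D}\setminus V_j$ and $z\in Q_j$, then $1-\bar az\ne0$: otherwise $|a|=|z|=1$ and $a=z\in Q_j\cap\mathbb T=K_j\subset V_j$. Both sets are compact, so $|1-\bar az|\ge\delta$ for all such $a,z$ and all $j$, with some $\delta>0$. It is here that the support of $\chi_j$ must lie inside $V_j$. For $z\in Q_j\cap\mathbb D$,
\[
\kappa_S(z)-\kappa_{S_j}(z)=\sum_{a\in S\setminus S_j}\kappa_a(z)\le\frac1{2\delta^2}\sum_{a\in S}(1-|a|^2)^2=C .
\]
If $\chi_j(\theta)\ne0$, then $re^{i\theta}\in Q_j$. Thus $\chi_j\kappa_S\le\chi_j\kappa_{S_j}+C\chi_j$ at every point $re^{i\theta}$, $0<r<1$, and summing over $j$ gives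
\begin{equation}\label{eq:kappa}
\kappa_S\le\sum_j\chi_j\,\kappa_{S_j}+C .
\end{equation}

\emph{Gluing.} By Lemma~\ref{lem:growth}, $|g_j(z)|\le C/(1-|z|)$. Let $g_j^*$ be given by Lemma~\ref{lem:glue} for the pair $\chi_j,g_j$, and let $g=\sum_jg_j^*$. The $\chi_j$ are real, so $\operatorname{Re}g\le\sum_j\chi_j\operatorname{Re}g_j+C$ on $\frac34\le|z|<1$. With \eqref{eq:kappa}, on this annulus
\[
\kappa_S+\operatorname{Re}g\le\sum_j\chi_ju_j+C\le\max_ju_j+C,
\]
because $\chi_j\ge0$ and $\sum_j\chi_j=1$. On $|z|\le\frac34$ the continuous function $\kappa_S+\operatorname{Re}g$ is bounded. By Lemma~\ref{lem:spaces}(a) it is admissible, and Proposition~\ref{prop:criterion} shows that $S$ is a nonuniqueness set.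
\end{proof}

\section{The diagonal argument}\label{sec:diagonal}

For $H^\infty$ we selected finite blocks with a definite share of the Blaschke sum. No such sum characterizes uniqueness here, and a finite block is never a uniqueness set. But a finite block can be an approximate one: it can force every function of controlled size that vanishes on it to be small on a fixed compact set.

\begin{lemma}\label{lem:diagonal}
Let $w\in\mathbb T$. If $S\cap D(w,\varepsilon)$ is a uniqueness set for $X$ for every $\varepsilon>0$, then $S$ has a subsequence that converges to $w$ and is a uniqueness set for $X$.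
\end{lemma}

\begin{proof}
Let $\mathcal K_k$ be as in Lemma~\ref{lem:spaces}(c), and put $m(f)=\max_{|z|\le1/2}|f(z)|$. We claim that for each $k\ge1$ there is a finite subsequence $F_k$ of $S\cap D(w,\frac1k)$ such that $m(f)\le\frac1k$ for every $f\in\mathcal K_k$ vanishing on $F_k$.

Suppose that this fails for some $k$. The uniqueness set $S\cap D(w,\frac1k)$ is infinite by Lemma~\ref{lem:finite}; list its terms as $a_1,a_2,\dots$. For each $n$ there is $f_n\in\mathcal K_k$ vanishing on $\{a_1,\dots,a_n\}$ with $m(f_n)>\frac1k$. A subsequence of $(f_n)$ converges locally uniformly to some $f\in\mathcal K_k\subset X$, and $m(f)\ge\frac1k$, so $f\ne0$. If a point $a$ occurs $l$ times in the list, then $f_n,f_n',\dots,f_n^{(l-1)}$ vanish at $a$ for large $n$, and derivatives converge locally uniformly, so $f$ has a zero of order at least $l$ at $a$. Thus $f$ vanishes on $S\cap D(w,\frac1k)$, a contradiction.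

Let $S'=\bigcup_kF_k$. If $f\in X$ vanishes on $S'$, then $f\in\mathcal K_k$ for all large $k$, so $m(f)\le\frac1k$ for all large $k$, and $f=0$. Hence $S'$ is a uniqueness set, and in particular infinite. The terms of $S'$ outside $D(w,\frac1k)$ belong to the finite sequence $F_1\cup\dots\cup F_{k-1}$, so $S'$ converges to $w$.
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proof}

\begin{proof}[Part (1)]
If $w\in U_X(S)$, then $S=S\cap\mathbb C$ is a uniqueness set. If $U_X(S)=\emptyset$, then every $w\in\mathbb T$ has a neighborhood $V$ such that $S\cap V$ is a nonuniqueness set, and $S$ is a nonuniqueness set by Proposition~\ref{prop:local}. The second formulation is the contrapositive of the first, since $S$ and $S\cap V$ are discrete and, for discrete sequences, nonuniqueness sets and zero sets coincide by Proposition~\ref{prop:criterion}.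
\end{proof}

\begin{proof}[Part (2)]
If $w_n\in U_X(S)$ and $w_n\to w$, then every neighborhood of $w$ is a neighborhood of some $w_n$, so $w\in U_X(S)$. By Lemma~\ref{lem:diagonal}, each $w\in U_X(S)$ is the limit of a subsequence that is a uniqueness set. Conversely, let $S'$ be a subsequence that is a uniqueness set and converges to $w$. Since $S$ is discrete, $w\in\mathbb T$. For a neighborhood $V$ of $w$, only finitely many terms of $S'$ lie outside $V$, so $S'\cap V$ is a uniqueness set by Lemma~\ref{lem:finite}, and then so is the larger sequence $S\cap V$. Thus $w\in U_X(S)$. Finally, if $S$ is a discrete uniqueness set, then $U_X(S)\ne\emptyset$ by part (1), which gives (C). The case $X=A^2$ is Theorem~\ref{thm:A}.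
\end{proof}

\begin{proof}[Part (3)]
For $\zeta\in\mathbb T$ the sequence $R_\zeta=\{\zeta(1-n^{-1/2})\}_{n\ge2}$ converges to $\zeta$, and $\sum_{a}(1-|a|)^2=\sum_nn^{-1}=\infty$ over each of its tails. By Proposition~\ref{prop:criterion}, every tail of $R_\zeta$ is a uniqueness set. Let $\{w_n\}_{n\ge1}$ be dense in $E$, repetitions being allowed. Let $T_n\subset D(w_n,\frac1n)$ be a tail of $R_{w_n}$, and let $S$ be a sequence that lists the terms of all the $T_n$.

A compact subset of $\mathbb D$ at distance $d>0$ from $\mathbb T$ meets $D(w_n,\frac1n)$ only if $\frac1n>d$, and it contains finitely many terms of each $T_n$. So multiplicities in $S$ are finite and $S$ is discrete. It is a uniqueness set because it contains $T_1$. Every neighborhood of $w_n$ contains a tail of $T_n$, so $w_n\in U_X(S)$, and $E\subset U_X(S)$ because $U_X(S)$ is closed. Let $w\in\mathbb T\setminus E$, let $d>0$ be its distance from $E$, and let $V=D(w,d/2)$. Then $V$ meets $D(w_n,\frac1n)$ only if $\frac1n>d/2$, and for each of these finitely many $n$ the sequence $T_n$ converges to $w_n\notin\overline V$,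 so $T_n\cap V$ is finite. Hence $S\cap V$ is finite and $w\notin U_X(S)$. Thus $U_X(S)=E$.
\end{proof}

\begin{remark}
The set $U_X(S)$ can be smaller than the set of accumulation points of $S$. Let $S$ consist of $R_1$ and the points $-1+2^{-n}$, $n\ge1$. It accumulates at $1$ and $-1$. Near $-1$ it is the zero sequence of a Blaschke product, which is bounded and so lies in $X$. Hence $U_X(S)=\{1\}$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{HR} Michael Hartz and Stefan Richter, \emph{Inner factors of Dirichlet space functions}, arXiv:2512.17723 (2025).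
\end{thebibliography}
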